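# A non-separable normed space with no uncountable biorthogonal system, in ZFC

Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$. A normed space need not be complete, and a subspace is a linear subspace, not necessarily closed. We work in ZFC unless another axiom is named.

## 1. Density, biorthogonal systems, Markushevich bases

**Definition (density character).** $\mathrm{dens}\,X$ is the smallest cardinality of a dense subset of $X$. The space is separable if $\mathrm{dens}\,X\le\omega$.

For example $\mathrm{dens}\,\ell_2=\omega$, and $\mathrm{dens}\,\ell_2(\omega_1)=\omega_1$, where $\omega_1$ is the first uncountable cardinal: finite combinations of unit vectors with (Gaussian) rational coefficients form a dense set of size $\omega_1$, while the $\omega_1$ unit vectors are at mutual distance $\sqrt2$, so no countable set is dense. We write $\mathfrak c$ for the cardinality of the continuum and $\kappa^+$ for the smallest cardinal greater than $\kappa$. As usual, an ordinal is the set of smaller ordinals, so $\beta<\alpha$ and $\beta\in\alpha$ mean the same.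

**Definition (biorthogonal system).** A biorthogonal system in a normed space $X$ is a family $\{x_i;f_i\}_{i\in I}$ with $x_i\in X$, $f_i\in X^*$ (continuous linear functionals) and $f_i(x_j)=\delta_{ij}$ for all $i,j\in I$. Its cardinality is $|I|$.

In $\mathbb K^2$, the vectors $x_1=(1,0)$, $x_2=(1,1)$ with $f_1(s,t)=s-t$, $f_2(s,t)=t$ form a biorthogonal system. In $\ell_2(\omega_1)$ the unit vectors $e_\beta$ with the coordinate functionals $e^*_\beta$ form one of cardinality $\omega_1$. In any biorthogonal system the $x_i$ are linearly independent (apply $f_i$ to a vanishing combination), and so are the $f_i$ (evaluate at $x_i$).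

Continuity is the whole point. Every vector space of uncountable dimension has a Hamel basis, and the coordinate functionals of that basis satisfy $f_i(x_j)=\delta_{ij}$; they need not be continuous.

**Definition (Markushevich basis).** A Markushevich basis, or M-basis, of a Banach space $X$ is a biorthogonal system $\{e_\gamma;e^*_\gamma\}_{\gamma\in\Gamma}$ such that $\mathrm{span}\{e_\gamma\}$ is dense in $X$ and the $e^*_\gamma$ separate the points of $X$.

The unit vectors of $\ell_2(\Gamma)$, or of $\ell_1(\Gamma)$, with the coordinate functionals are an M-basis. We may rescale to $\|e_\gamma\|=1$, replacing $e_\gamma$ by $e_\gamma/\|e_\gamma\|$ and $e_\gamma^*$ by $\|e_\gamma\|e_\gamma^*$.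

**Lemma 1 (counting).** If $\{x_i;f_i\}_{i\in I}$ is a biorthogonal system in a normed space $X\neq\{0\}$, then $|I|\le\mathrm{dens}\,X$. If $X$ is a non-separable Banach space with M-basis $\{e_\gamma;e^*_\gamma\}_{\gamma\in\Gamma}$, then $|\Gamma|=\mathrm{dens}\,X$.

*Proof.* Rescale so that $\|x_i\|=1$, and put $I_n=\{i\in I:\|f_i\|\le n\}$ for $n\ge1$. For distinct $i,j\in I_n$,
$$1=f_i(x_i-x_j)\le n\|x_i-x_j\| .$$
So the open balls of radius $\frac1{2n}$ around the $x_i$, $i\in I_n$, are pairwise disjoint, and a dense set meets each of them. Hence $|I_n|\le\mathrm{dens}\,X$. Since $I=\bigcup_nI_n$ and $\mathrm{dens}\,X$ is infinite, $|I|\le\omega\cdot\mathrm{dens}\,X=\mathrm{dens}\,X$.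

For an M-basis, this gives $|\Gamma|\le\mathrm{dens}\,X$. Conversely, finite combinations of the $e_\gamma$ with (Gaussian) rational coefficients are dense, so $\mathrm{dens}\,X\le\max(|\Gamma|,\omega)$. If $X$ is non-separable, this forces $\Gamma$ to be uncountable and $\mathrm{dens}\,X\le|\Gamma|$. $\square$

## 2. Weakly Lindelöf Determined spaces

**Definition (Corson compact, WLD).** For a set $\Gamma$ let $\Sigma(\Gamma)=\{x\in\mathbb R^\Gamma:\{\gamma:x(\gamma)\ne0\}\text{ is countable}\}$ with the product topology. A compact space is Corson if it is homeomorphic to a subset of some $\Sigma(\Gamma)$. A Banach space $X$ is Weakly Lindelöf Determined (WLD) if its dual ball $(B_{X^*},w^*)$ is Corson. Equivalently, $X$ has an M-basis $\{e_\gamma;e^*_\gamma\}_{\gamma\in\Gamma}$ such that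
$$\{\gamma\in\Gamma:\ x^*(e_\gamma)\ne0\}\ \text{ is countable for every } x^*\in X^* .$$

We use only the second form. For $X=\ell_2(\Gamma)$ it is immediate: a functional is given by a vector of $\ell_2(\Gamma)$, and square-summable families have countable support. Every reflexive Banach space is WLD. The condition is a real restriction on an M-basis: in $\ell_1(\omega_1)$ the sum functional $x\mapsto\sum_\gamma x(\gamma)$ equals $1$ at every unit vector, so the unit vector basis does not satisfy it.

We fix what this gives in the case of interest. If $X$ is WLD with $\mathrm{dens}\,X=\omega_1$, then by Lemma 1 its M-basis has $\omega_1$ members. So there are $(e_\beta)_{\beta<\omega_1}$ in $X$ with $\|e_\beta\|=1$, linearly dense in $X$, such that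
$$\mathrm{supp} f:=\{\beta<\omega_1:f(e_\beta)\ne0\}\ \text{ is countable for every } f\in X^*. \tag{1}$$
A countable subset of $\omega_1$ is bounded, so $\mathrm{supp} f\subset\delta$ for some $\delta<\omega_1$; the same holds simultaneously for countably many functionals. The reader may keep $X=\ell_2(\omega_1)$ in mind throughout.

## 3. Non-separable spaces without uncountable biorthogonal systems: the problem and the theorems

By Lemma 1, an uncountable biorthogonal system forces non-separability. We ask about the converse. For Banach spaces the answer depends on axioms beyond ZFC: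

- (i) (Kunen, under CH) There is a non-separable Banach space with no uncountable biorthogonal system.
- (ii) (Todorčević, under Martin's Maximum) Every non-separable Banach space contains an uncountable biorthogonal system.

For normed spaces that need not be complete, two more results are our starting point:

- (iii) (Hájek–Russo, under CH) Every WLD Banach space of density character $\omega_1$, in particular $\ell_2(\omega_1)$, contains a dense subspace with no uncountable biorthogonal system.
- (iv) (Hájek–Russo, in ZFC) If $X$ is WLD with $\mathrm{dens}\,X=\mathfrak c^+$, every dense subspace of $X$ contains a biorthogonal system of cardinality $\mathfrak c^+$.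

The problem comes from Petr Hájek and Tommaso Russo, "On densely isomorphic normed spaces", arXiv:1910.01527 (2019): *does ZFC alone prove that there is a non-separable normed space containing no uncountable biorthogonal system?* The answer is yes, and a dense subspace of $\ell_2(\omega_1)$ does it.

**Theorem A (ZFC).** Every WLD Banach space $X$ with $\mathrm{dens}\,X=\omega_1$ (e.g. $\ell_2(\omega_1)$) has a dense subspace $V$ such that:

- (A1) if $(f_n)_{n\in\omega}$ is a linearly independent sequence in $X^*$, then $V\cap\bigcap_n\ker f_n$ has countable algebraic dimension;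
- (A2) every linear subspace of $V$ either has countable dimension or has finite-codimensional closure in $X$;
- (A3) $V$ contains no uncountable biorthogonal system.

A dense subspace of a non-separable space is non-separable, so (A3) solves the problem.

**Theorem B (ZFC).** Let $X$ be a Banach space with an M-basis and $\mathrm{dens}\,X=\kappa\ge\omega_2$. Then every dense subspace of $X$ contains a biorthogonal system of cardinality $\kappa$.

**Corollary C (ZFC).** For a non-separable WLD space $X$ the following are equivalent:

- (a) $\mathrm{dens}\,X=\omega_1$;
- (b) some dense subspace of $X$ has no uncountable biorthogonal system;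
- (c) some dense subspace of $X$ has no biorthogonal system of cardinality $\mathrm{dens}\,X$.

Moreover, every non-separable WLD space contains a non-separable (not necessarily dense) subspace without uncountable biorthogonal systems.

Theorem A removes CH from (iii), and Theorem B improves (iv) from $\mathfrak c^+$ to every $\kappa\ge\omega_2$.

## 4. Small supports, and why density $\omega_2$ is too large

The first dense subspace of $\ell_2(\omega_1)$ one thinks of is $\mathrm{span}\{e_\beta:\beta<\omega_1\}$. It contains the uncountable system $\{e_\beta;e^*_\beta\}$. In a general dense $Y$ the $e_\beta$ may be missing, but we can try to replace them: pick $y_\gamma\in Y$ with $e_\gamma^*(y_\gamma)=1$ and look for a large set $E$ of indices with $e_\gamma^*(y_{\gamma'})=0$ for distinct $\gamma,\gamma'\in E$. This is a question about set mappings, answered for $\kappa\ge\omega_2$ by a theorem we quote from A. Hajnal, Proof of a conjecture of S. Ruziewicz, Fund. Math. 50 (1961/62), 123–128.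

**Hajnal's set mapping theorem.** Let $\kappa$ be an infinite cardinal, $\mu<\kappa$ a cardinal, and let $F$ assign to each $\gamma\in\kappa$ a set $F(\gamma)\subset\kappa\setminus\{\gamma\}$ with $|F(\gamma)|<\mu$. Then there is $E\subset\kappa$ with $|E|=\kappa$ and $\gamma\notin F(\gamma')$ for all distinct $\gamma,\gamma'\in E$.

**Proof of Theorem B.** Let $Y$ be dense in $X$. By Lemma 1 we may index the M-basis as $\{e_\gamma;e^*_\gamma\}_{\gamma<\kappa}$. Every $x\in X$ is the limit of a sequence of finite combinations of the $e_\gamma$, so it lies in the closed span of countably many of them. For every other index $\gamma$, the continuous functional $e^*_\gamma$ vanishes on that closed span. Hence $\{\gamma:e_\gamma^*(x)\ne0\}$ is countable.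

For each $\gamma$ the set $\{x:e_\gamma^*(x)\ne0\}$ is open and non-empty, so it meets $Y$; rescaling gives $y_\gamma\in Y$ with $e^*_\gamma(y_\gamma)=1$. Put
$$F(\gamma)=\{\beta\ne\gamma:\ e^*_\beta(y_\gamma)\ne0\},$$
a countable set, so $|F(\gamma)|<\omega_1$. Since $\mu=\omega_1<\kappa$, Hajnal's theorem gives $E\subset\kappa$ of size $\kappa$ with $\gamma\notin F(\gamma')$, i.e. $e_\gamma^*(y_{\gamma'})=0$, for distinct $\gamma,\gamma'\in E$. So $\{y_\gamma;e_\gamma^*|_Y\}_{\gamma\in E}$ is a biorthogonal system in $Y$ of cardinality $\kappa$. $\square$

For $\kappa=\omega_1$ this breaks at one place: $\mu=\omega_1$ is no longer smaller than $\kappa$. The theorem really fails there, since for $F(\gamma)=\{\beta:\beta<\gamma\}$ any two indices $\beta<\gamma$ satisfy $\beta\in F(\gamma)$, so there is not even a two-element free set. This suggests where to look: take $V$ spanned by vectors whose supports are whole initial segments of $\omega_1$,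
$$\sum_{\beta<\alpha}(\text{non-zero weight})\,e_\beta\qquad(\alpha<\omega_1).$$
What remains is the choice of weights.

## 5. Coherent injections

To sum over the countable ordinal $\alpha$ we enumerate it, say by an injection $\rho_\alpha:\alpha\to\omega$, and use a weight that decays with $\rho_\alpha(\beta)$. A functional $f$ with $\mathrm{supp} f\subset\delta$ sees only the first $\delta$ coordinates of a vector, that is, only $\rho_\alpha|\delta$. We would like uncountably many $\alpha$ to present the same $\rho_\alpha|\delta$ to $f$. The following standard construction does this. Write $s=^*t$ for functions on the same domain which differ at only finitely many points.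

**Lemma 2 (coherent injections).** There are injections $\rho_\alpha:\alpha\to\omega$, $\alpha<\omega_1$, with $\rho_\alpha=^*\rho_\beta|\alpha$ whenever $\alpha<\beta<\omega_1$, and with $\rho_\alpha\subset\rho_{\alpha+1}$ for every $\alpha$. Consequently, for every $\delta<\omega_1$,
$$\{\rho_\alpha|\delta:\ \delta\le\alpha<\omega_1\}\ \text{ is countable.} \tag{2}$$

For instance $\rho_n$ for finite $n$ may be $i\mapsto 2i$, and $\rho_\omega$ too: its range omits the odd numbers, which leaves room to continue.

*Proof.* We construct the $\rho_\alpha$ by recursion, keeping also $\omega\setminus\mathrm{ran}\,\rho_\alpha$ infinite. Start with $\rho_0=\emptyset$.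

**Successor step.** Put $\rho_{\alpha+1}=\rho_\alpha\cup\{(\alpha,k)\}$ for some $k\notin\mathrm{ran}\,\rho_\alpha$. It is injective with co-infinite range, and $\rho_{\alpha+1}|\beta=\rho_\alpha|\beta=^*\rho_\beta$ for $\beta\le\alpha$.

**Limit step.** Let $\alpha<\omega_1$ be a limit and fix $\alpha_0<\alpha_1<\cdots$ with supremum $\alpha$. The purpose is to glue finite modifications of the $\rho_{\alpha_n}$ into one injection while reserving infinitely many values that are never used. We build injections $t_n:\alpha_n\to\omega$ with $t_n\subset t_{n+1}$ and $t_n=^*\rho_{\alpha_n}$, and distinct numbers $k_0,k_1,\dots$ such that $K_n=\{k_i:i<n\}$ is disjoint from $\mathrm{ran}\,t_n$.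

Put $t_0=\rho_{\alpha_0}$, $K_0=\emptyset$. Suppose $t_n$ and $K_n$ are given. Then $t_n=^*\rho_{\alpha_n}=^*\rho_{\alpha_{n+1}}|\alpha_n$, so $\mathrm{ran}\,t_n$ is contained in $\rho_{\alpha_{n+1}}[\alpha_n]$ up to a finite set. Since $\rho_{\alpha_{n+1}}$ is injective, its values on $[\alpha_n,\alpha_{n+1})$ avoid $\rho_{\alpha_{n+1}}[\alpha_n]$. Therefore only finitely many $\xi\in[\alpha_n,\alpha_{n+1})$ satisfy $\rho_{\alpha_{n+1}}(\xi)\in\mathrm{ran}\,t_n\cup K_n$; call them exceptional. The set $R=\mathrm{ran}\,t_n\cup\mathrm{ran}\,\rho_{\alpha_{n+1}}\cup K_n$ differs from $\mathrm{ran}\,\rho_{\alpha_{n+1}}$ by finitely many elements, so it has infinite complement. Let $t_{n+1}$ extend $t_n$, agree with $\rho_{\alpha_{n+1}}$ at the non-exceptional $\xi\in[\alpha_n,\alpha_{n+1})$, and take distinct values outside $R$ at the exceptional ones.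

Then $t_{n+1}$ is injective, $\mathrm{ran}\,t_{n+1}$ is disjoint from $K_n$, and $t_{n+1}=^*\rho_{\alpha_{n+1}}$; hence $\mathrm{ran}\,t_{n+1}$ is co-infinite. Choose $k_n\notin\mathrm{ran}\,t_{n+1}\cup K_n$. Then $K_{n+1}$ is disjoint from $\mathrm{ran}\,t_{n+1}$, and the recursion continues.

Put $\rho_\alpha=\bigcup_nt_n$, an injection $\alpha\to\omega$. It omits every $k_i$: we have $k_i\in K_n$ for all $n>i$, so $k_i\notin\mathrm{ran}\,t_n$ for $n>i$, and the ranges increase with $n$. So its range is co-infinite. If $\beta<\alpha$, pick $n$ with $\beta\le\alpha_n$; then $\rho_\alpha|\beta=t_n|\beta=^*\rho_{\alpha_n}|\beta=^*\rho_\beta$.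

**Countability.** For $\alpha\ge\delta$, the function $\rho_\alpha|\delta$ is a finite modification of $\rho_\delta$, and a function from a countable set to $\omega$ has only countably many finite modifications. This is (2). $\square$

**A choice of weights that fails.** The obvious weights are $2^{-\rho_\alpha(\beta)}$, giving $w_\alpha=\sum_{\beta<\alpha}2^{-\rho_\alpha(\beta)}e_\beta$. They are no good. Since $\rho_\alpha\subset\rho_{\alpha+1}$,
$$w_{\alpha+1}-w_\alpha=2^{-\rho_{\alpha+1}(\alpha)}e_\alpha ,$$
so $\mathrm{span}\{w_\alpha\}$ contains every $e_\alpha$, hence an uncountable biorthogonal system. The vectors were too coherent. The way out is to keep the coherent exponents and let the base vary with $\alpha$.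

## 6. Vectors with a moving base, and their power series

Let $(e_\beta)_{\beta<\omega_1}$ be as in (1) and $\rho_\alpha$ as in Lemma 2. For now let $\lambda_\alpha$, $\alpha<\omega_1$, be *any* pairwise distinct numbers in $[\frac18,\frac12)$, and put
$$v_\alpha=\sum_{\beta<\alpha}\lambda_\alpha^{\rho_\alpha(\beta)}e_\beta\in X,\qquad V=\mathrm{span}\{v_\alpha:\alpha<\omega_1\}. \tag{3}$$
The series converges absolutely, because $\rho_\alpha$ is injective, $\|e_\beta\|=1$ and $0<\lambda_\alpha<\frac12$.

Let $D$ be the open unit disc of $\mathbb C$ (also when $\mathbb K=\mathbb R$). For $\delta<\omega_1$, an injection $r:\delta\to\omega$ and $f\in X^*$, put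
$$g_{f,r}(z)=\sum_{\beta<\delta}f(e_\beta)\,z^{r(\beta)} .$$
As $r$ is injective, this is a power series whose coefficients are the numbers $f(e_\beta)$ (and zeros), bounded by $\|f\|$. So $g_{f,r}$ is holomorphic on $D$, and $g_{f,r}\equiv0$ implies $f(e_\beta)=0$ for all $\beta<\delta$. Reading off the definitions,
$$f(v_\alpha)=g_{f,r}(\lambda_\alpha)\qquad\text{whenever } \mathrm{supp} f\subset\delta\le\alpha\ \text{ and }\ \rho_\alpha|\delta=r. \tag{4}$$

**Density of $V$.** Let $f\in X^*$ vanish on $V$, with $\mathrm{supp} f\subset\delta<\omega_1$. By (2) there are an injection $r$ and uncountably many $\alpha\ge\delta$ with $\rho_\alpha|\delta=r$. By (4), $g_{f,r}$ vanishes at uncountably many points $\lambda_\alpha$ of the compact set $[\frac18,\frac12]\subset D$. These accumulate in $D$, so $g_{f,r}\equiv0$ by the identity theorem. Thus $f(e_\beta)=0$ for $\beta<\delta$, and also for $\beta\ge\delta$. Since the $e_\beta$ are linearly dense, $f=0$. By Hahn–Banach, $V$ is dense in $X$.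

The same argument shows that a non-zero $f$ kills only countably many of the $v_\alpha$. But $V$ consists of linear combinations, and for these one functional does not suffice: for given $f$, the vector $f(v_{\alpha'})v_\alpha-f(v_\alpha)v_{\alpha'}$ is always killed by $f$. More generally, $k$ functionals have a common kernel of codimension at most $k$ in $V$. So the right statement involves *infinitely many* functionals, and that is (A1).

**Eliminating the coefficients.** Suppose a vector $av_\alpha+a'v_{\alpha'}$ with $a,a'\ne0$ is killed by $f_0$ and $f_1$, whose supports lie in $\delta\le\alpha,\alpha'$, and let $r=\rho_\alpha|\delta$, $r'=\rho_{\alpha'}|\delta$. Then for $n=0,1$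
$$a\,g_{f_n,r}(\lambda_\alpha)+a'\,g_{f_n,r'}(\lambda_{\alpha'})=0 .$$
The coefficients $a,a'$ vary with the vector in an uncontrolled way, but they are the same for $n=0$ and $n=1$. Hence the determinant
$$H(z_1,z_2)=g_{f_0,r}(z_1)\,g_{f_1,r'}(z_2)-g_{f_1,r}(z_1)\,g_{f_0,r'}(z_2)$$
vanishes at $(\lambda_\alpha,\lambda_{\alpha'})$. If there are uncountably many such vectors with disjoint supports and the same $r,r'$, the fixed holomorphic function $H$ vanishes at uncountably many points of $D^2$. We would like to conclude $H\equiv0$.

**Where this stops.** In two variables uncountably many zeros prove nothing. The function $z_1+z_2-\frac38$ vanishes at all points $(t,\frac38-t)$, $t\in[\frac18,\frac3{16})$, which have distinct entries and different first (and second) coordinates. If the $\lambda$'s happen to contain uncountably many such pairs, the argument halts. (This says nothing against $V$ itself, only against the argument.) One could try to choose $\lambda_\alpha$ by recursion on $\alpha$, avoiding the zeros of one-variable slices, at earlier $\lambda$'s, of the functions $H$ listed so far. A recursion of length $\omega_1$ treats a list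 of $\omega_1$ functions in this way, whereas there are at least $\mathfrak c$ holomorphic functions on $D^2$. Without CH the list does not reach them all.

So we want an explicit uncountable set of reals that defeats *all* non-zero $H$ at once. Curves force the increments of different coordinates to be related by power laws. We choose the set so that distances between its points occur only on a sparse list of scales, each scale smaller than any prescribed power of the previous ones, and so that different coordinates are forced to use different scales.

## 7. A perfect set with super-polynomially separated scales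

Enumerate the set $2^{<\omega}$ of finite $0$-$1$ sequences ("nodes") as $s_0,s_1,\dots$ in order of non-decreasing length. Put
$$d_j=2^{-3(j+1)!},\qquad d_{s_j}=d_j ,$$
so $d_0=2^{-3}$, $d_1=2^{-6}$, $d_2=2^{-18}$, $d_3=2^{-72}$. Since $(j+2)!=(j+2)(j+1)!$,
$$d_{j+1}=d_j^{\,j+2}=d_j\cdot d_j^{\,j+1}\le d_j\,d_0=d_j/8 .$$
Summing a geometric series, and using that $(d_i)$ decreases, we get
$$\sum_{i>j}d_i\le \tfrac13d_j,\qquad d_i\le d_j^{\,j+2}\quad\text{for } i>j . \tag{5}$$
For $\sigma\in2^\omega$ let $\sigma|n$ be its initial segment of length $n$, and put
$$x_\sigma=\tfrac18+\sum_{n\in\omega}\sigma(n)\,d_{\sigma|n} .$$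
For example $x_{000\ldots}=\frac18$ and $x_{1000\ldots}=\frac18+d_0=\frac14$; with $s_1=(0)$, also $x_{01000\ldots}=\frac18+d_1=\frac18+\frac1{64}$. For $\sigma\ne\tau$ let $\sigma\wedge\tau$ be the longest common initial segment.

**Lemma 3.** We have $x_\sigma\in[\frac18,\frac18+\frac16]\subset(0,\frac12)$ for all $\sigma$. If $\sigma\ne\tau$ and $j$ is the index of the node $\sigma\wedge\tau$, then
$$\tfrac23d_j\le|x_\sigma-x_\tau|\le\tfrac43d_j . \tag{6}$$

*Proof.* The sum defining $x_\sigma$ is between $0$ and $\sum_jd_j\le d_0+\frac13d_0=\frac16$.

Let $n$ be the length of $\sigma\wedge\tau$. The terms of $x_\sigma$ and $x_\tau$ at places below $n$ coincide. At place $n$ the nodes $\sigma|n=\tau|n=s_j$ coincide and exactly one of $\sigma(n),\tau(n)$ is $1$, which contributes $\pm d_j$. At places $k>n$ the nodes $\sigma|k$ and $\tau|k$ are all distinct, and they are longer than $s_j$, so their indices exceed $j$. Hence $x_\sigma-x_\tau$ is $\pm d_j$ plus a sum of terms $\pm d_i$ over distinct indices $i>j$, which by (5) is at most $\frac13d_j$ in modulus. $\square$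

In particular $\sigma\mapsto x_\sigma$ is injective.

**The line $z_1+z_2=c$, by hand.** We claim that for each $c$ only countably many pairs $(\sigma,\tau)$ with $\sigma\ne\tau$ satisfy $x_\sigma+x_\tau=c$. For each such pair choose $n$ with $\sigma|n\ne\tau|n$. There are countably many possibilities for $(\sigma|n,\tau|n)$, so it suffices to show that for two distinct nodes $u_1,u_2$ of equal length there is at most one pair on the line with $u_1\subset\sigma$, $u_2\subset\tau$. Let $(\sigma,\tau)$ and $(\sigma',\tau')$ be two such pairs. If $\sigma=\sigma'$ then $x_\tau=x_{\tau'}$ and the pairs agree; similarly if $\tau=\tau'$. Otherwise $\sigma\wedge\sigma'$ extends $u_1$ and $\tau\wedge\tau'$ extends $u_2$, so these are different nodes, with indices $j\ne j'$. Say $j<j'$; the other case is symmetric. As $|x_\sigma-x_{\sigma'}|=|x_\tau-x_{\tau'}|$, (6) and (5) give $\frac23d_j\le\frac43d_{j'}\le\frac43\cdot\frac{d_j}8=\frac16d_j$, which is impossible.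

Here a factor $8$ between scales was enough. For a curve such as $z_2=q+(z_1-p)^N$ near $z_1=p$, the increments are related by an $N$th power, and to exclude this for every $N$ we need $d_i\le d_j^{\,j+2}$.

## 8. Holomorphic functions of several variables on this set

**Lemma 4.** Let $m\ge1$, let $H$ be holomorphic on $D^m$, and let $S\subset(2^\omega)^m$ be uncountable such that

- (α) every $\sigma=(\sigma^1,\dots,\sigma^m)\in S$ has pairwise distinct entries, and
- (β) for each $i$ the map $\sigma\mapsto\sigma^i$ is injective on $S$.

If $H(x_{\sigma^1},\dots,x_{\sigma^m})=0$ for all $\sigma\in S$, then $H\equiv0$.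

Both conditions are needed. Without (α), $H=z_1-z_2$ vanishes on the diagonal. Without (β), $H=z_1-x_{\sigma_0}$ vanishes at all pairs $(\sigma_0,\tau)$ with $\tau\ne\sigma_0$.

*Proof.* We use induction on $m$. For $m=1$, by (β) and Lemma 3, $H$ has uncountably many zeros in a compact subset of $D$, so $H\equiv0$ by the identity theorem. Let $m\ge2$ and suppose the lemma holds for $m-1$. Conditions (α), (β) pass to subsets of $S$.

**Step 1: separate the coordinates by nodes.** This makes different coordinates use different scales. By (α), for each $\sigma\in S$ there is $n$ with $\sigma^1|n,\dots,\sigma^m|n$ pairwise distinct. There are only countably many possible values of $(n,\sigma^1|n,\dots,\sigma^m|n)$. Shrinking $S$ to an uncountable subset, we may assume that there are pairwise distinct nodes $u_1,\dots,u_m$ of equal length with $u_i\subset\sigma^i$ for all $\sigma\in S$ and all $i$.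

**Step 2: remove isolated points.** This provides nearby points of $S$ for comparison. Fix a countable base of $(2^\omega)^m$. The points of $S$ having a basic neighborhood that meets $S$ in a countable set form a countable set; remove them. Every neighborhood of a remaining point met the old $S$ in an uncountable set, so it still contains uncountably many remaining points. So we may assume that $S$ is uncountable without isolated points.

**Step 3: find the dominant coordinate.** For $\sigma\ne\tau$ in $S$, (β) gives $\sigma^i\ne\tau^i$ for every $i$. Let $j_i(\sigma,\tau)$ be the index of the node $\sigma^i\wedge\tau^i$. This node extends $u_i$, and the $u_i$ are distinct nodes of equal length, so $j_1,\dots,j_m$ are pairwise distinct. Let $i(\sigma,\tau)$ be the $i$ for which $j_i(\sigma,\tau)$ is smallest, i.e. the coordinate in which $\sigma$ and $\tau$ differ on the largest scale.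

For each $\sigma\in S$ choose $\tau_k\in S\setminus\{\sigma\}$ with $\tau_k\to\sigma$. For each $i$ the length of $\sigma^i\wedge\tau_k^i$ tends to infinity, so $j_i(\sigma,\tau_k)\to\infty$. Passing to a subsequence, $i(\sigma,\tau_k)=i(\sigma)$ does not depend on $k$. Since there are $m$ possible values, there is an uncountable $S'\subset S$ on which $i(\sigma)$ is constant. Permuting coordinates, which preserves all hypotheses, we may assume $i(\sigma)=1$ on $S'$.

**Step 4: the slice in the dominant coordinate vanishes to infinite order.** Fix $\sigma\in S'$ with its sequence $\tau_k\in S$. Put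
$$a_i=x_{\sigma^i},\quad b_i^k=x_{\tau_k^i},\quad h_k=b_1^k-a_1,\quad j(k)=j_1(\sigma,\tau_k)\to\infty .$$
By (6), $h_k\to0$ and $|h_k|\ge\frac23d_{j(k)}>0$. For $i\ge2$ we have $j_i(\sigma,\tau_k)>j(k)$, so by (6) and (5)
$$|b_i^k-a_i|\le\tfrac43d_{j_i(\sigma,\tau_k)}\le\tfrac43d_{j(k)}^{\,j(k)+2} .$$
So the coordinates $2,\dots,m$ move by less than any fixed power of the motion of the first one.

The first partial derivatives of $H$ are bounded on the compact convex set $\{|z_i|\le\frac12\}^m$. Integrating along segments gives a constant $C$ with $|H(z)-H(w)|\le C\sum_i|z_i-w_i|$ there. All $a_i,b_i^k$ lie in $(0,\frac12)$. Put $\varphi(z)=H(z,a_2,\dots,a_m)$, which is holomorphic on $D$. As $\tau_k\in S$, we have $H(b^k)=0$, hence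
$$|\varphi(a_1+h_k)|=|H(b_1^k,a_2,\dots,a_m)-H(b_1^k,b_2^k,\dots,b_m^k)|\le\tfrac43Cm\,d_{j(k)}^{\,j(k)+2} .$$
Let $N\in\omega$. For large $k$ we have $j(k)+2\ge N+1$, and since $d_{j(k)}<1$,
$$|\varphi(a_1+h_k)|\le\tfrac43Cm\,d_{j(k)}^{\,N+1}\le\tfrac43Cm\left(\tfrac32\right)^{N+1}|h_k|^{N+1} .$$
So $\varphi(a_1+h_k)=O(|h_k|^{N+1})$ for every $N$, with $0\ne h_k\to0$. If $\varphi\not\equiv0$, then $\varphi(a_1+h)=ch^N(1+o(1))$ as $h\to0$ for some $N\in\omega$ and $c\ne0$, which contradicts this estimate for that $N$. Hence $\varphi\equiv0$:
$$H(z,x_{\sigma^2},\dots,x_{\sigma^m})=0\qquad\text{for all } z\in D,\ \sigma\in S' .$$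

**Step 5: lower the number of variables.** Fix $z\in D$. The function $H(z,\cdot)$ is holomorphic on $D^{m-1}$ and vanishes at $(x_{\sigma^2},\dots,x_{\sigma^m})$ for every $\sigma\in S'$. The set $\{(\sigma^2,\dots,\sigma^m):\sigma\in S'\}$ satisfies (α). It is uncountable because $\sigma\mapsto\sigma^2$ is injective on $S'$, and it satisfies (β) because any single entry $\sigma^i$ determines $\sigma$. By the induction hypothesis $H(z,\cdot)\equiv0$. As $z\in D$ was arbitrary, $H\equiv0$. $\square$

Note that in Step 4 the comparison points $\tau_k$ are only required to lie in $S$, not in $S'$.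

## 9. Proof of Theorem A

Now fix pairwise distinct $\sigma_\alpha\in2^\omega$, $\alpha<\omega_1$ (possible since $\omega_1\le\mathfrak c$), and put
$$\lambda_\alpha=x_{\sigma_\alpha}\in[\tfrac18,\tfrac12) .$$
By Lemma 3 these are pairwise distinct. Let $v_\alpha$ and $V$ be given by (3) with these $\lambda_\alpha$. By Section 6, $V$ is dense in $X$, and (4) is available.

### 9.1. Common kernels have countable dimension: (A1)

Let $(f_n)_{n\in\omega}$ be linearly independent in $X^*$, and suppose that $Z=V\cap\bigcap_n\ker f_n$ has uncountable dimension. Choose $\delta<\omega_1$ with $\mathrm{supp} f_n\subset\delta$ for all $n$.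

**Step 1: vectors of $Z$ with disjoint sets of indices.** This will give (β). Let $\Phi$ be the space of finitely supported functions $\omega_1\to\mathbb K$, and let $q:\Phi\to V$, $q(\varphi)=\sum_\alpha\varphi(\alpha)v_\alpha$, a linear surjection. Since $q$ maps $q^{-1}(Z)$ onto $Z$, the space $q^{-1}(Z)$ has uncountable dimension. For a countable $C\subset\omega_1$, the restriction map $\varphi\mapsto\varphi|C$ sends $q^{-1}(Z)$ into the finitely supported functions on $C$, a space of countable dimension. So its kernel is non-zero: there is $0\ne\varphi\in q^{-1}(Z)$ whose support is disjoint from $C$. We do recursion on $\xi<\omega_1$, taking for $C$ the union of $\delta$ and the countably many finite supports chosen before. It gives non-zero $\varphi_\xi\in q^{-1}(Z)$, $\xi<\omega_1$, with pairwise disjoint finite supports $F_\xi\subset[\delta,\omega_1)$. (We do not need the $v_\alpha$ to be linearly independent: only $\varphi_\xi\ne0$ will be used.)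

**Step 2: make the supports uniform.** This makes the same power series serve all $\xi$. The set of functions in (2) is countable, so there are countably many possibilities for the size $m\geq 1$ of $F_\xi$ together with the functions $\rho_\alpha|\delta$, $\alpha\in F_\xi$, listed in increasing order of $\alpha$. So there are an uncountable $\Xi\subset\omega_1$, an $m\ge1$ and injections $r_1,\dots,r_m:\delta\to\omega$ such that for every $\xi\in\Xi$
$$F_\xi=\{\alpha_\xi^1<\dots<\alpha_\xi^m\},\qquad \rho_{\alpha_\xi^i}|\delta=r_i\quad(i=1,\dots,m).$$

**Step 3: eliminate the coefficients.** Put $g_n^i=g_{f_n,r_i}$. By (4), for all $\xi\in\Xi$ and all $n$,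
$$0=f_n(q(\varphi_\xi))=\sum_{i=1}^m\varphi_\xi(\alpha^i_\xi)\,g_n^i(\lambda_{\alpha_\xi^i}), \tag{7}$$
with non-zero coefficients that do not depend on $n$. Given $n_1,\dots,n_m\in\omega$, consider
$$H(z_1,\dots,z_m)=\det\big(g^i_{n_k}(z_i)\big)_{k,i=1}^m ,$$
which is holomorphic on $D^m$. By (7), for $\xi\in\Xi$ the matrix at $(\lambda_{\alpha^1_\xi},\dots,\lambda_{\alpha_\xi^m})$ annihilates the non-zero column $(\varphi_\xi(\alpha^1_\xi),\dots,\varphi_\xi(\alpha^m_\xi))$, so $H$ vanishes there.

**Step 4: apply Lemma 4.** Let $S=\{(\sigma_{\alpha^1_\xi},\dots,\sigma_{\alpha_\xi^m}):\xi\in\Xi\}$. It satisfies (α) because $\alpha^1_\xi,\dots,\alpha^m_\xi$ are distinct and the $\sigma_\alpha$ are distinct. The $F_\xi$ are pairwise disjoint, so different $\xi$ give different entries in each place; hence $S$ is uncountable and satisfies (β). As $\lambda_\alpha=x_{\sigma_\alpha}$, Lemma 4 gives $H\equiv0$, for every choice of $n_1,\dots,n_m$.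

**Step 5: restate this as linear dependence.** For $z\in D$ put $G^i(z)=(g_n^i(z))_{n\in\omega}\in\mathbb C^\omega$. We claim that for all $(z_1,\dots,z_m)\in D^m$ the vectors $G^1(z_1),\dots,G^m(z_m)$ are linearly dependent. Consider the matrix with these columns; its rows are $(g_n^1(z_1),\dots,g_n^m(z_m))\in\mathbb C^m$, $n\in\omega$. If the rows spanned $\mathbb C^m$, some $m$ of them would be independent and would give a non-zero minor, contrary to Step 4. So the rows lie in a proper subspace of $\mathbb C^m$, and there is a non-zero $c\in\mathbb C^m$ with $\sum_ic_ig_n^i(z_i)=0$ for all $n$. That is $\sum_ic_iG^i(z_i)=0$.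

**Step 6: each curve $G^i$ spans an infinite-dimensional space.** Here the independence of the $f_n$ enters. Suppose $\{G^i(z):z\in D\}$ is contained in a finite-dimensional $W\subset\mathbb C^\omega$. Finitely supported complex sequences $(c_n)$ with $\sum_nc_nw_n=0$ for all $w\in W$ are cut out by finitely many linear equations (one for each member of a basis of $W$), so they form a finite-codimensional subspace of the infinite-dimensional space of all finitely supported sequences. So there is such a $(c_n)\ne0$. Then for all $z\in D$
$$0=\sum_nc_ng_n^i(z)=\sum_{\beta<\delta}\Big(\sum_nc_nf_n(e_\beta)\Big)z^{r_i(\beta)} .$$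
Since $r_i$ is injective, comparing coefficients gives $\sum_nc_nf_n(e_\beta)=0$ for all $\beta<\delta$. For $\beta\ge\delta$ it holds trivially, because $\mathrm{supp} f_n\subset\delta$. If $\mathbb K=\mathbb R$, the numbers $f_n(e_\beta)$ are real, so the real and imaginary parts of $(c_n)$ satisfy the same equations; replace $(c_n)$ by one of them that is non-zero. Since the $e_\beta$ are linearly dense, $\sum_nc_nf_n=0$, contradicting the linear independence of $(f_n)$.

**Step 7: the contradiction.** Choose $z_1,\dots,z_m\in D$ successively so that
$$G^i(z_i)\notin\mathrm{span}\{G^1(z_1),\dots,G^{i-1}(z_{i-1})\},$$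
which for $i=1$ means $G^1(z_1)\ne0$. This is possible because by Step 6 the set $\{G^i(z):z\in D\}$ is not contained in any finite-dimensional space. Then $G^1(z_1),\dots,G^m(z_m)$ are linearly independent, contradicting Step 5. This proves (A1).

### 9.2. Closures of subspaces: (A2)

Let $Z\subset V$ be a subspace of uncountable dimension, with annihilator $Z^\perp\subset X^*$. If $Z^\perp$ were infinite-dimensional, it would contain a linearly independent sequence $(f_n)$, and $Z\subset V\cap\bigcap_n\ker f_n$ would contradict (A1). So $Z^\perp$ is finite-dimensional. It is identified with $(X/\overline Z)^*$. By Hahn–Banach a normed space embeds in its bidual, so a space with finite-dimensional dual is finite-dimensional. Hence $\overline Z$ has finite codimension in $X$.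

### 9.3. No uncountable biorthogonal system: (A3)

Let $\{y_i;h_i\}_{i\in I}$ be an uncountable biorthogonal system in $V$. Since $V$ is dense in $X$ and the $h_i$ are continuous, they extend to functionals in $X^*$, again denoted $h_i$. Choose a countably infinite $J\subset I$. The functionals $h_j$, $j\in J$, are linearly independent. The vectors $y_i$, $i\in I\setminus J$, are uncountably many, linearly independent, and lie in $V\cap\bigcap_{j\in J}\ker h_j$. This contradicts (A1). The proof of Theorem A is complete. $\blacksquare$

For $X=\ell_2(\omega_1)$ we have proved in ZFC that *there exists a non-separable normed space without uncountable biorthogonal systems*. There is no conflict with (ii), which concerns Banach spaces. The space $V$ is not complete: otherwise it would be closed, hence equal to $\ell_2(\omega_1)$, which has the uncountable biorthogonal system $\{e_\beta;e_\beta^*\}$.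

## 10. The dividing line at $\omega_1$ for WLD spaces: proof of Corollary C

(a)⇒(b) is Theorem A. (b)⇒(c) holds because $\mathrm{dens}\,X$ is uncountable, so a system of cardinality $\mathrm{dens}\,X$ is uncountable. For (c)⇒(a), suppose (a) fails. As $X$ is non-separable, $\mathrm{dens}\,X\ge\omega_2$. Since WLD spaces have M-bases, Theorem B applies and says that (c) fails.

For the last statement, let $X$ be non-separable WLD, with M-basis $\{e_\gamma;e^*_\gamma\}_{\gamma\in\Gamma}$ such that every $x^*\in X^*$ is non-zero at only countably many $e_\gamma$. By Lemma 1, $\Gamma$ is uncountable. Choose $\Gamma_0\subset\Gamma$ with $|\Gamma_0|=\omega_1$ and put $X_0=\overline{\mathrm{span}}\{e_\gamma:\gamma\in\Gamma_0\}$. We check that Theorem A applies to $X_0$.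

**$X_0$ has the M-basis $\{e_\gamma;e^*_\gamma|_{X_0}\}_{\gamma\in\Gamma_0}$.** Biorthogonality and linear density are clear. Let $x\in X_0$ with $e^*_\gamma(x)=0$ for all $\gamma\in\Gamma_0$. For $\gamma\in\Gamma\setminus\Gamma_0$ the functional $e^*_\gamma$ vanishes on $X_0$, by biorthogonality and continuity. So $e_\gamma^*(x)=0$ for all $\gamma\in\Gamma$, and $x=0$.

**$X_0$ is WLD.** A functional on $X_0$ extends to $X$ by Hahn–Banach, so it is non-zero at only countably many $e_\gamma$, $\gamma\in\Gamma_0$.

**$\mathrm{dens}\,X_0=\omega_1$.** Rational combinations of the $e_\gamma$, $\gamma\in\Gamma_0$, show $\mathrm{dens}\,X_0\le\omega_1$. By Lemma 1, $\omega_1=|\Gamma_0|\le\mathrm{dens}\,X_0$.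

Theorem A gives a dense subspace of $X_0$ without uncountable biorthogonal systems. It is a non-separable subspace of $X$. $\blacksquare$
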